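# Convex hulls of hemispheres and the mean curvature of ovaloids

## 1. A map $\Phi$ built from a cokernel

Let $n\ge 2$, let $g$ be the round metric on $S^n\subset\mathbb R^{n+1}$, and let $\nabla$ be its connection. Take a smooth function $h$ on $S^n$ that is close to the constant $1$, and put
$$A=\nabla^2h+hg,\qquad a=A^{-2},\qquad Lu=a^{ij}(\nabla_{ij}u+u\,g_{ij}).$$
For $h$ close to $1$ the tensor $A$ is close to $g$, so $a$ is positive and $L$ is elliptic. In general $L$ is not self-adjoint. Its $L^2$-adjoint is
$$L^*\varphi=\nabla_i\nabla_j(a^{ij}\varphi)+(\operatorname{tr}a)\,\varphi .$$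
For $h=1$ we have $L=L^*=\Delta+n$, whose kernel is spanned by the coordinate functions $x_1,\dots,x_{n+1}$. We shall prove that for $h$ near $1$ the kernel of $L^*$ still has dimension $n+1$ and has a basis $\varphi_1,\dots,\varphi_{n+1}$ close to $x_1,\dots,x_{n+1}$. We collect this basis in one map
$$\Phi=(\varphi_1,\dots,\varphi_{n+1}):S^n\to\mathbb R^{n+1},$$
which is a small perturbation of the inclusion $x\mapsto x$. For a unit vector $e$ write $S_e^+=\{x\in S^n:\langle x,e\rangle>0\}$. Everything turns on one property of $\Phi$: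

$$\text{is there a unit vector } e \text{ with } 0\in\operatorname{int}\operatorname{conv}\Phi(S_e^+)\,?\tag{1}$$

Here are three maps to test this property on, chosen for the convex geometry only.

- $\Phi(x)=x$. The hull of $S_e^+$ is $\{|y|\le1,\ \langle y,e\rangle>0\}$, which misses $0$. The answer to (1) is no.
- $\Phi(x)=\mu(x)Mx$ with $\mu>0$ and $M$ invertible. With $b=(M^{-1})^{T}e$ we get $\langle b,\Phi(x)\rangle=\mu(x)\langle e,x\rangle>0$ on $S_e^+$, so $0$ is outside the hull. The answer is again no, for every $e$.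
- $\Phi(x)=x-se_0$ with $e_0$ a unit vector and $0<s<1$. The hull of $\Phi(S_{e_0}^+)$ is $\{|y|\le1,\langle y,e_0\rangle>0\}-se_0$. The point $se_0$ is interior to the half ball, so $0$ is interior to the hull. The answer is yes.

Now we say what $\Phi$ is for. An *ovaloid* is a smooth closed convex hypersurface of $\mathbb R^{n+1}$ with positive Gauss–Kronecker curvature. Its Gauss map is a diffeomorphism onto $S^n$, so every curvature quantity becomes a function of the unit normal $\nu\in S^n$. The following relative rigidity is known for the Gauss–Kronecker curvature: if $K(\nu)\ge\tilde K(\nu)$ for $\nu$ in a hemisphere and $K(\nu)=\tilde K(\nu)$ otherwise, then $\Sigma$ and $\tilde\Sigma$ are translates and $K\equiv\tilde K$. Shibing Chen, Xiang Ma and Shengyang Wang, in "Mean Curvature Rigidity and Non-rigidity Results on Spherical Caps" (arXiv:2202.09824, 2022), pose as an open question whether the mean curvature behaves in the same way: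

> Suppose $H(\nu)\ge\tilde H(\nu)$ on a hemisphere and $H(\nu)=\tilde H(\nu)$ on the other one. Must $\Sigma$ and $\tilde\Sigma$ be translates, and $H\equiv\tilde H$?

If $h$ is the support function of $\tilde\Sigma$, then $-L$ is the first variation of the mean curvature as a function of the normal. A function $f$ is therefore a first variation exactly when $\int f\Phi=0$. A function $f\ge0$, $f\not\equiv0$, supported in $S_e^+$ can satisfy this only if $0$ is a weighted average of values of $\Phi$ on $S_e^+$. So (1) asks whether $H$ can be raised, to first order and with some room to spare, on one hemisphere and left alone on the other. We shall see that for suitable $\tilde\Sigma$ the answer to (1) is yes, that (1) then produces genuine ovaloids, and hence that the answer to the question is **no**.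

## 2. Support functions and three theorems

**Definition (support function and radii tensor).** The support function of an ovaloid $\Sigma$ is $h(x)=\max_{p\in\Sigma}\langle p,x\rangle$, $x\in S^n$. Its radii tensor is $A[h]=\nabla^2h+hg$, which we regard, through $g$, as a field of symmetric matrices. We write $I$ for $g$.

We use these textbook facts. Ovaloids correspond exactly to smooth $h$ with $A[h]>0$. The eigenvalues of $A[h](x)$ are the principal radii at the point with outer normal $x$. So, with $\kappa$ the principal curvatures,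
$$H=\sigma_1(\kappa)=\operatorname{tr}A^{-1},\qquad K=\det A^{-1}.$$
(Dividing $H$ by $n$ would change nothing.) Translating $\Sigma$ by $v$ adds $\ell_v(x)=\langle v,x\rangle$ to $h$. Since $\nabla^2\ell_v=-\ell_vg$, this does not change $A$, so translations preserve every curvature as a function of the normal. Inner normals replace $x$ by $-x$, which only permutes hemispheres, so we use outer normals.

*Example.* The sphere of radius $R$ about $v$ has $h=R+\ell_v$, $A=RI$, $H=n/R$, $K=R^{-n}$.

Write $\mathcal H(h)=\operatorname{tr}A[h]^{-1}$, and $[X,Y]=XY-YX$ for matrices. A tilde marks the data of $\tilde\Sigma$.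

**Theorem 1.** There is $\eta>0$ (depending on $n$) such that the following holds. If $\tilde\Sigma$ has smooth support function $\tilde h$ with $\|\tilde h-1\|_{C^6}<\eta$, and the commutator $[A[\tilde h],\nabla^2\tilde H]$ is not identically $0$, then there are $e\in S^n$ and an ovaloid $\Sigma$ with $H\ge\tilde H$ on $S^n$, $H\not\equiv\tilde H$, and $\operatorname{supp}(H-\tilde H)$ a compact subset of $S_e^+$. Such $\tilde\Sigma$ exist arbitrarily $C^\infty$-close to the unit sphere, for every $n\ge2$. Hence the answer to the question is no. (By rotating both hypersurfaces, any prescribed hemisphere occurs.)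

**Theorem 2 (infinitesimal converse).** After decreasing $\eta$ if necessary: if $\|\tilde h-1\|_{C^6}<\eta$ and $[A[\tilde h],\nabla^2\tilde H]\equiv0$ (for example $\tilde\Sigma$ rotationally symmetric), and if $u\in C^\infty(S^n)$ is such that the first variation $D\mathcal H(\tilde h)u$ is $\ge0$ (or $\le0$) on a hemisphere and $0$ on the opposite one, then $D\mathcal H(\tilde h)u\equiv0$ and $u$ is linear (a translation).

**Theorem 3 (classification).** Let $n\ge2$, $0\le l<k\le n$, $Q=\sigma_k(\kappa)/\sigma_l(\kappa)$. The statement "$Q\ge\tilde Q$ on a hemisphere and $Q=\tilde Q$ on the other one imply that $\Sigma,\tilde\Sigma$ are translates" is true if $k=n$ and false if $k<n$. In particular, among $\sigma_1=H,\sigma_2,\dots,\sigma_n=K$, relative rigidity holds only for $K$.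

Only Theorem 1 is needed for the question.

## 3. The Codazzi identity, and why $K$ cannot be raised on a hemisphere

We begin with the case where rigidity holds, because it shows what would be needed for $H$.

**Step 1: the Codazzi identity.** *The purpose is to show that $A_{ij;k}$ is symmetric in all three indices.* By the Ricci identity, $h_{ij;k}-h_{ik;j}$ at a point is a curvature tensor applied to $dh$ at that point, so it depends only on $dh$ there. Linear functions realize every value of $dh$, and for them $h_{ij}=-hg_{ij}$. Hence for all $h$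
$$h_{ij;k}-h_{ik;j}=h_jg_{ik}-h_kg_{ij},$$
and therefore $A_{ij;k}-A_{ik;j}=h_{ij;k}-h_{ik;j}+h_kg_{ij}-h_jg_{ik}=0$. Since $A$ is symmetric, $A_{ij;k}$ is totally symmetric. Positivity of $A$ was not used.

**Step 2: a divergence-free tensor.** *The purpose is an integral identity with no unknown weight in it.* For $1\le m\le n$ let $\sigma_m^{ij}(A)=\partial\sigma_m/\partial A_{ij}$. With the generalized Kronecker delta, $\sigma_m(A)=\frac1{m!}\delta^{i_1\dots i_m}_{j_1\dots j_m}A_{i_1j_1}\cdots A_{i_mj_m}$, so
$$\sigma_m^{ij}(A)=\frac1{(m-1)!}\,\delta^{i\,i_2\dots i_m}_{j\,j_2\dots j_m}A_{i_2j_2}\cdots A_{i_mj_m}.$$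
Applying $\nabla_i$ gives a sum of terms containing $A_{i_rj_r;i}$. Each is symmetric in $i,i_r$ and is contracted with something antisymmetric in $i,i_r$. So $\nabla_i\sigma_m^{ij}(A)=0$. By Euler's identity $m\sigma_m(A)=\sigma_m^{ij}A_{ij}$, and two integrations by parts give, for every smooth $f$,
$$\int f\,\sigma_m(A)=\tfrac1m\int f\,\sigma_m^{ij}(A)(h_{ij}+hg_{ij})=\tfrac1m\int h\,\sigma_m^{ij}(A)(\nabla_{ij}f+fg_{ij}).\tag{2}$$
For $f=x_p$ the last bracket vanishes, so
$$\int x_p\,\sigma_m(A)=0\qquad(p=1,\dots,n+1).\tag{3}$$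

**Step 3: the conclusion for $K$.** Take $m=n$, so $\sigma_n(A)=1/K$. Suppose $K\ge\tilde K$ on $S_e^+$ and $K=\tilde K$ on the other hemisphere. By (3) for both ovaloids, $\int\langle x,e\rangle(1/\tilde K-1/K)=0$. The integrand is $\ge0$ everywhere, so $K\equiv\tilde K$. (That the ovaloids are then translates is part of Section 10.)

**What to try for $H$.** The natural attempt is to find a function $G$ such that $\int x_p\,G(H)=0$ for all ovaloids, or, at first order, a positive weight $\mu$ depending on $\tilde\Sigma$ such that $\int\mu x_p\,D\mathcal H(\tilde h)u=0$ for all $u$. Near the *round* sphere the second version works with $\mu=1$: there $D\mathcal H(1)u=-(\Delta u+nu)$, which is orthogonal to every $\ell_e$, so a first variation that is $\ge0$ on $S_e^+$ and $0$ on the opposite hemisphere vanishes. So varying the unit sphere itself gives no counterexample at first order either. Section 5 finds exactly when a weight exists for a general $\tilde\Sigma$.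

## 4. The linearized operator near the round sphere

Theorem 3 needs curvature functions other than $H$, so we set up a class of them at once.

**The class of $F$.** Let $F$ be a smooth, orthogonally invariant function of positive definite symmetric matrices (that is, $F(O^TAO)=F(A)$ for orthogonal $O$) with $DF(I)=cI$, $c\ne0$. Here $DF(A)$ is identified with a symmetric matrix by $DF(A)B=\operatorname{tr}(DF(A)\cdot B)$. Put $\mathcal F(h)=F(A[h])$. Fix $\rho>0$ such that $|A-I|<\rho$ implies $A>0$ and $c^{-1}DF(A)>0$. All $h$ below satisfy $|A[h]-I|<\rho$. Then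
$$D\mathcal F(h)u=c\,Lu,\qquad Lu=a^{ij}(\nabla_{ij}u+ug_{ij}),\qquad a=c^{-1}DF(A[h])>0,$$
$$L^*\varphi=\nabla_i\nabla_j(a^{ij}\varphi)+(\operatorname{tr}a)\varphi .$$

*Example.* For $F(A)=\operatorname{tr}A^{-1}$ we have $DF(A)B=-\operatorname{tr}(A^{-1}BA^{-1})$, so $c=-1$ and $a=A^{-2}$. This is the $F$ of Theorems 1 and 2.

**Elliptic facts.** All $\ell_v$ lie in $\ker L$. For smooth $h$, standard elliptic theory gives:

1. $L:W^{2,2}\to L^2$ is Fredholm of index $0$. Indeed the index does not change along the path of elliptic operators with $a$ replaced by $(1-s)a+sg$, and at the end of the path $\Delta+n$ is self-adjoint.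
2. The range of $L$ is the $L^2$-orthogonal complement of $\ker L^*$, and $\ker L,\ker L^*\subset C^\infty$.
3. If $f\in C^\alpha$ is orthogonal to $\ker L^*$, the solution $u$ of $Lu=f$ lies in $C^{2,\alpha}$. So $L:C^{2,\alpha}\to C^\alpha$ has range $\{f:\int f\varphi=0\ \forall\varphi\in\ker L^*\}$.

By 1 and 2, $\dim\ker L=\dim\ker L^*\ge n+1$. For $h=1$, $a=I$ and $L=L^*=\Delta+n$, whose kernel is exactly the space of linear functions.

**Lemma 1.** For every $\delta>0$ there is $\eta>0$ such that, for smooth $h$ with $\|h-1\|_{C^6}<\eta$: $\ker L=\{\ell_v\}$, $\dim\ker L^*=n+1$, and $\ker L^*$ has a basis $\varphi_1,\dots,\varphi_{n+1}$ for which $\Phi=(\varphi_1,\dots,\varphi_{n+1})$ satisfies $\|\Phi-\mathrm{id}\|_{C^1}\le\delta$.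

*Proof.* It suffices to show that for any smooth $h_j\to1$ in $C^6$ the conclusions hold for all large $j$. Then $A[h_j]\to I$ and $a_j\to I$ in $C^4$, and since $L_j^*$ involves at most two derivatives of $a_j$, its coefficients converge in $C^2$ to those of $\Delta+n$. Norms without index are $L^2$-norms.

**Step 1: a uniform bound, to get compactness.** Schauder estimates hold with a constant $C$ independent of $j$, so $\|\varphi\|_{C^{2,\alpha}}\le C\|\varphi\|_{C^0}$ for $\varphi\in\ker L_j^*$. Since $C^{2,\alpha}\hookrightarrow C^0$ is compact and $C^0\hookrightarrow L^2$ is injective, Ehrling's lemma gives $\|\varphi\|_{C^0}\le\frac1{2C}\|\varphi\|_{C^{2,\alpha}}+C'\|\varphi\|$. Together, $\|\varphi\|_{C^{2,\alpha}}\le2CC'\|\varphi\|$. Hence any sequence $\varphi_j\in\ker L_j^*$ with $\|\varphi_j\|=1$ has a subsequence converging in $C^2$, and the limit is an element of $\ker(\Delta+n)$ of norm $1$.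

**Step 2: the dimension.** Let $P$ be the $L^2$-projection onto $\ker(\Delta+n)$, restricted to $\ker L_j^*$. For large $j$ it is injective. Otherwise, for infinitely many $j$ there would be unit vectors $\varphi_j\in\ker L_j^*$ orthogonal to $\ker(\Delta+n)$, and a subsequential limit would be a unit vector of $\ker(\Delta+n)$ orthogonal to $\ker(\Delta+n)$. So $\dim\ker L_j^*\le n+1$. Since also $\dim\ker L_j^*\ge n+1$, $P$ is an isomorphism and $\dim\ker L_j=\dim\ker L_j^*=n+1$. As $\ker L_j$ contains the $(n+1)$-dimensional space $\{\ell_v\}$, it equals it.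

**Step 3: the basis.** Put $\varphi_{j,i}=P^{-1}x_i$. These form a basis of $\ker L_j^*$, and $\|\varphi_{j,i}\|\ge\|x_i\|>0$. Every subsequence has a further subsequence along which $\varphi_{j,i}/\|\varphi_{j,i}\|\to\psi$ in $C^2$ with $\psi\in\ker(\Delta+n)$, $\|\psi\|=1$. Applying the projection, $x_i/\|\varphi_{j,i}\|\to\psi$. Taking norms, $\|\varphi_{j,i}\|\to\|x_i\|$, so $\psi=x_i/\|x_i\|$ and $\varphi_{j,i}\to x_i$ in $C^2$. As this holds along a subsequence of every subsequence, it holds for the whole sequence. $\square$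

**Fixing $\delta$ and $\eta$.** We fix $\delta<1/(10n)$, depending on $n$, as follows. If $\|\Phi-\mathrm{id}\|_{C^1}\le\delta$ then $|\Phi|\ge1-\delta>0$, so $T=\Phi/|\Phi|:S^n\to S^n$ is defined. Since $y\mapsto y/|y|$ is smooth on $\{|y|\ge\frac12\}$, $T$ is within a constant times $\delta$ of $\mathrm{id}$ in $C^1$. For $\delta$ small, $dT_x$ is thus close to the inclusion $T_xS^n\to\mathbb R^{n+1}$ and so is injective, and $T$ is a local diffeomorphism. A local diffeomorphism of the compact connected manifold $S^n$ to itself is a covering, and $S^n$ is simply connected because $n\ge2$. So $T$ is a diffeomorphism. Finally let $\eta$ be as in Lemma 1 for this $\delta$, and also so small that $\|h-1\|_{C^6}<\eta$ implies $|A[h]-I|<\rho$.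

## 5. Which weights lie in the cokernel

We now determine when the attempt of Section 3 works, that is, when $\ker L^*$ consists of linear functions times a positive weight.

**Lemma 2.** Let $\mu>0$ be smooth. Then $\mu\ell_v\in\ker L^*$ for all $v\in\mathbb R^{n+1}$ if and only if $\nabla_i(\mu a^{ij})=0$. In that case $a^{-1}\operatorname{div}a=-\nabla\log\mu$ is a gradient.

*Proof.* Let $\ell=\ell_v$. By the product rule,
$$L^*(\mu\ell)=\ell\,\nabla_i\nabla_j(\mu a^{ij})+2\nabla_i(\mu a^{ij})\nabla_j\ell+\mu a^{ij}\nabla_{ij}\ell+(\operatorname{tr}a)\mu\ell .$$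
Since $\nabla^2\ell=-\ell g$, the last two terms cancel and
$$L^*(\mu\ell)=\ell\,\nabla_i\nabla_j(\mu a^{ij})+2\nabla_i(\mu a^{ij})\nabla_j\ell.\tag{4}$$
If $\nabla_i(\mu a^{ij})=0$, both terms vanish. Conversely, let (4) vanish for all $v$. At a point $x$ take $v\perp x$. Then $\ell_v(x)=0$ and $\nabla\ell_v(x)=v$, so $\nabla_i(\mu a^{ij})v_j=0$ for all tangent vectors $v$ at $x$. Finally $\nabla_i(\mu a^{ij})=0$ reads $\mu\operatorname{div}a+a\nabla\mu=0$, which is the last claim. $\square$

**Lemma 3.** For $a=A^{-2}$ we have $a^{-1}\operatorname{div}a=A\nabla H+\nabla\log K$. This field is locally a gradient if and only if $[A,\nabla^2H]=0$ everywhere.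

*Proof.* We use an orthonormal frame. From $H=\operatorname{tr}A^{-1}$ and $\log K=-\log\det A$,
$$H_b=-(A^{-2})^{ic}A_{ic;b},\qquad(\log K)_b=-(A^{-1})^{ic}A_{ic;b}.$$
Differentiating $A^{-1}$ and moving indices by the Codazzi identity ($A_{cb;i}=A_{ic;b}$),
$$\nabla_i(A^{-1})^{ik}=-(A^{-1})^{ic}(A^{-1})^{kb}A_{cb;i}=(A^{-1})^{kb}(\log K)_b,$$
$$(A^{-1})^{ik}\nabla_i(A^{-1})_k{}^{j}=-(A^{-2})^{ic}(A^{-1})^{jb}A_{cb;i}=(A^{-1})^{jb}H_b .$$
By the product rule for $A^{-2}=A^{-1}A^{-1}$,
$$\nabla_i(A^{-2})^{ij}=(A^{-2})^{jb}(\log K)_b+(A^{-1})^{jb}H_b .$$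
Multiplying by $A^2$ gives the formula. The field is locally a gradient exactly when the covariant derivative of $A\nabla H$ is symmetric. Now
$$\nabla_k(A_{ij}H_j)=A_{ij;k}H_j+A_{ij}H_{jk}.$$
The first term is symmetric in $i,k$ by Codazzi. The second is the matrix $A\nabla^2H$, which is symmetric if and only if $A$ and $\nabla^2H$ commute. $\square$

**Where the attempt of Section 3 stops.** A weight for $\tilde\Sigma$ can exist only if $A$ and $\nabla^2\tilde H$ commute at every point, and Section 8 exhibits ovaloids arbitrarily close to the sphere for which they do not. For the same reason there is no identity $\int x_pG(H)=0$ valid for all $p$ and all ovaloids near the sphere, with $G$ smooth near $n$ and $G'(n)\ne0$. Differentiating it in the direction $u$ would give $\int x_pG'(H)Lu=0$ for all $u$, so $G'(H)x_p\in\ker L^*$ for all $p$. Lemma 2 with $\mu=|G'(H)|$, which is positive and smooth near the sphere, and Lemma 3 would force $[A,\nabla^2H]\equiv0$ for all of them.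

The failure of one method does not make rigidity false. One must still turn "no weight" into "some hemisphere wraps around the origin". That is the next section.

## 6. Either a hemisphere wraps around the origin, or $\Phi$ is linear up to a factor

In Section 1 the maps $\mu(x)Mx$ answered (1) negatively. The next lemma says that near the identity, among the maps $\Phi$ of Lemma 1, they are the only ones that do.

**Lemma 4.** Let $\|h-1\|_{C^6}<\eta$ and let $\Phi$ be as fixed in Section 4. Then at least one of the following holds: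

(i) for some $e\in S^n$, $0\in\operatorname{int}\operatorname{conv}\Phi(S_e^+)$;

(ii) $\Phi(x)=\mu(x)Mx$ with $M\in GL(n+1)$ and $\mu>0$ smooth.

*Proof.* Suppose (i) fails.

**Step 1: a supporting half space for each hemisphere, close to the obvious one.** Fix $e$. Since $0$ is not interior to the convex set $\operatorname{conv}\Phi(S_e^+)$, separation gives a unit vector $a(e)$ with $\langle a(e),\Phi\rangle\ge0$ on $S_e^+$, hence on $\overline{S_e^+}$ by continuity. As $|\Phi(x)-x|\le\delta$, we get $\langle a(e),x\rangle\ge-\delta$ on $\overline{S_e^+}$. Write $a(e)=\cos\theta\,e+\sin\theta\,f$ with $f\perp e$ a unit vector and $\sin\theta\ge0$. Taking $x=-f$ gives $\sin\theta\le\delta$. Taking $x=e$ gives $\cos\theta\ge-\delta$. Since $|\cos\theta|\ge\sqrt{1-\delta^2}>\delta$, we have $\cos\theta>0$. Dividing by $\cos\theta$ we obtain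
$$\tilde a(e)=e+\alpha,\qquad\alpha\perp e,\quad|\alpha|=\tan\theta\le2\delta,\qquad\langle\tilde a(e),\Phi\rangle\ge0\ \text{ on }\overline{S_e^+}.$$

**Step 2: opposite hemispheres share their hyperplane.** Likewise $\tilde a(-e)=-e+\beta$ with $\beta\perp e$. On the equator $e^\perp\cap S^n$, which lies in both closed hemispheres, we add the two inequalities: $c:=\alpha+\beta\perp e$ satisfies $\langle c,\Phi\rangle\ge0$ there. If $c\ne0$, then $x=-c/|c|$ lies on the equator and $\langle c,\Phi(x)\rangle\le-|c|+\delta|c|<0$, a contradiction. So $c=0$, $\tilde a(-e)=-\tilde a(e)$, and the two inequalities on the equator become an equality: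
$$\Phi(e^\perp\cap S^n)\subset\tilde a(e)^\perp\qquad\text{for every }e.\tag{5}$$

**Step 3: great circles go onto great circles.** Let $C=S^n\cap e_1^\perp\cap\dots\cap e_{n-1}^\perp$ be a great circle, with $e_i$ orthonormal. By (5), $\Phi(C)$ is contained in $\bigcap_i\tilde a(e_i)^\perp$. The vectors $\tilde a(e_i)$ are linearly independent: if $\sum c_i\tilde a(e_i)=0$, then
$$|c|=\Big|\sum c_ie_i\Big|\le2\delta\sum|c_i|\le2\delta\sqrt n\,|c|,$$
and $2\delta\sqrt n<1$, so $c=0$. Hence the intersection is a $2$-dimensional subspace, and $T(C)$ lies in a great circle. As $T|_C$ is continuous and injective, $T(C)$ is the whole great circle, because a circle does not embed in a proper arc.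

**Step 4: $T$ is odd.** Let $C_1\ne C_2$ be great circles through $\pm x$; they exist because $n\ge2$. Since $T$ is injective, $T(C_1)\ne T(C_2)$ and $T(C_1)\cap T(C_2)=T(C_1\cap C_2)=\{T(x),T(-x)\}$. Two distinct great circles that meet do so in an antipodal pair, so $T(-x)=-T(x)$.

**Step 5: linearity.** So the bijection $T$ induces a bijection of $\mathbb{RP}^n$ that maps lines onto lines. The fundamental theorem of projective geometry says that for $n\ge2$ such a bijection is induced by a semilinear bijection of $\mathbb R^{n+1}$. As the only automorphism of the field $\mathbb R$ is the identity, it is induced by some $M\in GL(n+1)$. Thus $T(x)=\pm Mx/|Mx|$, and the sign is constant by continuity and the connectedness of $S^n$. We absorb it into $M$. Then $\Phi=\mu Mx$ with $\mu=|\Phi|/|Mx|$, which is positive, and smooth because $\Phi$ is. $\square$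

**Combining with Section 5.** In case (ii) the components of $M^{-1}\Phi=\mu x$ lie in $\ker L^*$, so $\mu\ell_v\in\ker L^*$ for all $v$, and Lemma 2 gives:
$$\text{in case (ii), } a^{-1}\operatorname{div}a=-\nabla\log\mu\ \text{ is a gradient.}\tag{6}$$

## 7. Turning a convex combination into an ovaloid

Case (i) gives only a first-order statement. The interior in (i) lets the implicit function theorem correct the higher-order errors while positive coefficients stay positive.

**Lemma 5.** Let $\tilde h$ be smooth with $\|\tilde h-1\|_{C^6}<\eta$, and suppose (i) holds for $e$. Then for all small $t>0$ there is a smooth $h_t$ with $A[h_t]>0$, $h_t\to\tilde h$ in $C^{2,\alpha}$ as $t\to0$, and $\mathcal F(h_t)=\mathcal F(\tilde h)+tg_t$, where $g_t\ge0$, $g_t\not\equiv0$ is smooth with compact support in $S_e^+$.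

*Proof.* Here $L$ and $\Phi$ are those of $\tilde h$.

**Step 1: finitely many bumps with a positive relation.** Take a small simplex around $0$ inside $\operatorname{conv}\Phi(S_e^+)$ and write its vertices as finite convex combinations. This gives $y_1,\dots,y_N\in S_e^+$ with $0\in\operatorname{int}\operatorname{conv}\{\Phi(y_j)\}$. Equivalently, $\max_j\langle v,\Phi(y_j)\rangle\ge r>0$ for all unit vectors $v$, and this condition survives small perturbations of the points. So there are smooth $\eta_j\ge0$ with $\int\eta_j=1$, supported in small balls around $y_j$ with closures in $S_e^+$, such that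
$$q_j=\int\eta_j\Phi\quad\text{satisfy}\quad0\in\operatorname{int}\operatorname{conv}\{q_j\}.$$
Hence the $q_j$ span $\mathbb R^{n+1}$. For small $s>0$ the point $-s\sum q_j$ lies in the hull, so $-s\sum q_j=\sum t_jq_j$ with $t_j\ge0$. Then $c_j^0:=s+t_j>0$ satisfy
$$\sum_jc_j^0q_j=0,\qquad\text{that is,}\qquad\int\Big(\sum_jc_j^0\eta_j\Big)\Phi=0.\tag{7}$$

**Step 2: the equation to be solved.** *The purpose is to divide by $t$, so that $t=0$ becomes a regular value of the parameter.* Choose a subspace $E\subset\mathbb R^N$ with $\dim E=n+1$ on which $c\mapsto\sum c_jq_j$ is an isomorphism onto $\mathbb R^{n+1}$; for instance, the vectors supported on $n+1$ indices with independent $q_j$. Let $X_0=\{u\in C^{2,\alpha}:\int ux_i=0\ \forall i\}$, a closed complement of $\{\ell_v\}$ in $C^{2,\alpha}$. To keep the scalar $c$ of $DF(I)=cI$ apart from vectors, write $\mathbf c=(\mathbf c_j)\in E$. For $u\in X_0$, $\mathbf c\in E$ and $|t|\,\|u\|_{C^{2,\alpha}}$ small define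
$$G(t,u,\mathbf c)=\int_0^1D\mathcal F(\tilde h+stu)u\,ds-\sum_j(c_j^0+\mathbf c_j)\eta_j\in C^\alpha .$$
The map $\mathcal F$ is smooth from an open subset of $C^{2,\alpha}$ to $C^\alpha$, as composition of Hölder functions with the smooth $F$, so $G$ is smooth. For $t\ne0$ the integral equals $(\mathcal F(\tilde h+tu)-\mathcal F(\tilde h))/t$, so
$$G(t,u,\mathbf c)=0\iff\mathcal F(\tilde h+tu)=\mathcal F(\tilde h)+t\sum_j(c_j^0+\mathbf c_j)\eta_j .$$

**Step 3: a solution at $t=0$.** By (7), $\sum c_j^0\eta_j$ is orthogonal to $\ker L^*$. So there is $u\in C^{2,\alpha}$ with $cLu=\sum c_j^0\eta_j$, and subtracting a linear function puts it in $X_0$. Call the result $u_0$. Then $G(0,u_0,0)=0$.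

**Step 4: the derivative is an isomorphism.** The derivative of $G$ in $(u,\mathbf c)$ at $(0,u_0,0)$ is
$$X_0\times E\to C^\alpha,\qquad(u,\mathbf c)\mapsto cLu-\sum\mathbf c_j\eta_j .$$
Given $f\in C^\alpha$, the equation $cLu=f+\sum\mathbf c_j\eta_j$ is solvable exactly when $\int f\Phi+\sum\mathbf c_jq_j=0$, and this has a unique solution $\mathbf c\in E$. Then there is a unique $u\in X_0$, because $\ker L=\{\ell_v\}$ by Lemma 1. So the derivative is a bounded bijection of Banach spaces and has a bounded inverse.

**Step 5: conclusion in $C^{2,\alpha}$.** The implicit function theorem gives $(u_t,\mathbf c_t)\to(u_0,0)$ with $G(t,u_t,\mathbf c_t)=0$. Put $h_t=\tilde h+tu_t$ and $g_t=\sum(c_j^0+\mathbf c_{t,j})\eta_j$. Then $h_t\to\tilde h$ in $C^{2,\alpha}$. For small $t>0$ all coefficients of $g_t$ are positive, so $g_t\ge0$ and $g_t\not\equiv0$. It is smooth, and its support is a fixed compact subset of $S_e^+$. Also $|A[h_t]-I|<\rho$ for small $t$, so $A[h_t]>0$.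

**Step 6: $h_t$ is smooth.** Fix $t$ and write $h=h_t$. In local coordinates the equation reads $\mathcal G(x,h,\partial h,\partial^2h)=\psi$ with $\mathcal G,\psi$ smooth, and $c^{-1}\partial\mathcal G/\partial(\partial^2h)$ is positive definite along $h$ because $|A[h]-I|<\rho$. For small $\tau$ let $w_\tau=\tau^{-1}(h(\cdot+\tau e_k)-h)$, with $e_k$ a coordinate direction. Subtract the equation at $x$ from the one at $x+\tau e_k$, divide by $\tau$, and write the difference of the values of $\mathcal G$ as an integral along the segment joining the two arguments. The result is a linear equation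
$$a_\tau^{ij}\partial_{ij}w_\tau+b_\tau^i\partial_iw_\tau+d_\tau w_\tau=f_\tau,$$
whose coefficients and right-hand side are averages of first derivatives of $\mathcal G$ over that segment, together with $\tau^{-1}(\psi(\cdot+\tau e_k)-\psi)$. They are bounded in $C^\alpha$ uniformly in $\tau$, since $h\in C^{2,\alpha}$. For small $\tau$ the segments stay close to the graph of the $2$-jet of $h$, so (after multiplication by $c^{-1}$) the equations are uniformly elliptic. The $w_\tau$ are bounded in $C^0$. Interior Schauder estimates bound them in $C^{2,\alpha}$ uniformly in $\tau$, so $\partial_kh\in C^{2,\alpha}$ and $h\in C^{3,\alpha}$. Now we may differentiate the equation: $\partial_kh$ solves a linear elliptic equation with coefficients and right-hand side in $C^{1,\alpha}$, so $\partial_kh\in C^{3,\alpha}$. Iterating, $h\in C^\infty$. $\square$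

## 8. An explicit $\tilde h$, and the proof of Theorem 1

**Step 1: noncommuting data give a counterexample.** Take $F=\operatorname{tr}A^{-1}$, and suppose $\|\tilde h-1\|_{C^6}<\eta$ and $[A[\tilde h],\nabla^2\tilde H]\not\equiv0$. By Lemma 3, $a^{-1}\operatorname{div}a$ is not a gradient, so by (6) alternative (ii) is impossible. By Lemma 4, (i) holds for some $e$. Lemma 5 gives, for small $t>0$, an ovaloid $\Sigma$ with smooth support function $h_t$ and $H=\tilde H+tg_t$. So $H\ge\tilde H$, $H\not\equiv\tilde H$, and $\operatorname{supp}(H-\tilde H)$ is a compact subset of $S_e^+$.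

**Step 2: expanding the commutator.** *The purpose of the remaining steps is to produce noncommuting data close to the sphere.* Let $\tilde h=1+\varepsilon w$ with $w$ smooth, and put
$$B=\nabla^2w+wg,\qquad b=\operatorname{tr}B=\Delta w+nw .$$
Then $A=I+\varepsilon B$ and $\tilde H=n-\varepsilon b+O(\varepsilon^2)$ in every $C^m$, so
$$[A,\nabla^2\tilde H]=\varepsilon[B,\nabla^2\tilde H]=-\varepsilon^2[B,\nabla^2b]+O(\varepsilon^3).$$
Since $wg$ commutes with everything, $[B,\nabla^2b]=[\nabla^2w,\nabla^2b]$. If $w$ is a single spherical harmonic, $b$ is a multiple of $w$ and this term vanishes, so we mix two degrees.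

**Step 3: two harmonics.** Let $w=w_2+w_3$, the restrictions to $S^n$ of the harmonic polynomials
$$P_2=x_1^2-x_2^2,\qquad P_3=x_1x_2x_{n+1},$$
where $n\ge2$ ensures that $x_{n+1}$ is a third variable. From $\Delta w_d=-d(d+n-1)w_d$ we get
$$b=\big(n-2(n+1)\big)w_2+\big(n-3(n+2)\big)w_3=-(n+2)w_2-(2n+6)w_3,$$
and hence
$$[B,\nabla^2b]=-(2n+6)[\nabla^2w_2,\nabla^2w_3]-(n+2)[\nabla^2w_3,\nabla^2w_2]=-(n+4)[\nabla^2w_2,\nabla^2w_3].$$

**Step 4: evaluation at $e_{n+1}$.** For $P$ homogeneous of degree $d$ and a unit speed geodesic $\gamma$ of $S^n$ we have $\gamma''=-\gamma$, so $(P\circ\gamma)''=D^2P(\gamma',\gamma')-DP(\gamma)\gamma=D^2P(\gamma',\gamma')-d\,P(\gamma)$. Thus $\nabla^2(P|_{S^n})(X,Y)=D^2P(X,Y)-d\,P\,\langle X,Y\rangle$. At $x=e_{n+1}$ both $P_2$ and $P_3$ vanish, and on the tangent space spanned by $e_1,\dots,e_n$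
$$\nabla^2w_2=2(E_{11}-E_{22}),\qquad\nabla^2w_3=E_{12}+E_{21},\qquad[\nabla^2w_2,\nabla^2w_3]=4(E_{12}-E_{21}).$$
So at $e_{n+1}$
$$[B,\nabla^2b]=-4(n+4)(E_{12}-E_{21})\ne0.\tag{8}$$
For all small $\varepsilon\ne0$ the commutator $[A,\nabla^2\tilde H]$ is thus nonzero at $e_{n+1}$, and $\|\tilde h-1\|_{C^6}<\eta$. As $\varepsilon\to0$, $\tilde h\to1$ in $C^\infty$.

**Step 5: the answer.** For the resulting pair, $H\ge\tilde H$ with strict inequality somewhere in $S_e^+$, and $H=\tilde H$ off a compact subset of $S_e^+$, in particular on a neighborhood of the opposite closed hemisphere. Translations preserve $H(\nu)$ and $H\not\equiv\tilde H$, so $\Sigma$ and $\tilde\Sigma$ are not translates. Rotating both by an orthogonal map $R$ moves $S_e^+$ to $S_{Re}^+$, so any hemisphere occurs. This proves Theorem 1. $\blacksquare$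

## 9. When $A$ and $\nabla^2\tilde H$ commute: proof of Theorem 2

**Step 1: a weight exists.** If $[A,\nabla^2\tilde H]\equiv0$, then by Lemma 3 the field $a^{-1}\operatorname{div}a$ corresponds to a closed $1$-form on the simply connected $S^n$. So it equals $-\nabla\log\mu$ for some smooth $\mu>0$, which means $\nabla_i(\mu a^{ij})=0$. By Lemma 2, $\mu\ell_e\in\ker L^*$ for every $e$.

**Step 2: the argument for $K$ now runs.** Let $f=D\mathcal H(\tilde h)u=-Lu$ have a sign on the hemisphere given by $e$ and vanish on the opposite one. Then $0=\int\mu\ell_ef$ with $\mu\ell_ef$ of one sign. So $f=0$ wherever $\ell_e\ne0$, and $f\equiv0$ by continuity. Hence $u\in\ker L$, and $u$ is linear by Lemma 1.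

**Step 3: rotational symmetry implies commutation.** Let $\tilde\Sigma$ be rotationally symmetric. A translation orthogonal to the direction of the axis moves the axis through the origin and changes neither $A$ nor $\tilde H$. Afterwards $\tilde h$ and $\tilde H$ depend only on the distance $r$ to a pole of $S^n$. The Hessian of a function $f(r)$ is $f''dr^2+f'\cot r\,(g-dr^2)$. So off the poles $A$ and $\nabla^2\tilde H$ are both combinations of $dr^2$ and $g-dr^2$, and they commute. At the poles they commute by continuity. $\blacksquare$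

## 10. The quotients $\sigma_n/\sigma_l$: the rigid half of Theorem 3

Let $k=n$ and $m=n-l\in\{1,\dots,n\}$. Since $\sigma_l(\kappa)=\sigma_{n-l}(A)/\sigma_n(A)$ and $\sigma_n(\kappa)=1/\sigma_n(A)$, we have $Q=1/\sigma_m(A)$.

**Step 1: $Q\equiv\tilde Q$.** Suppose $Q\ge\tilde Q$ on $S_e^+$ and $Q=\tilde Q$ on the other hemisphere. By (3) for $A$ and $\tilde A$, $\int\langle x,e\rangle(\sigma_m(\tilde A)-\sigma_m(A))=0$, and the integrand is nonnegative. So $\sigma_m(A)\equiv\sigma_m(\tilde A)=:s$.

It remains to see that $\Sigma,\tilde\Sigma$ are translates. For $m=1$ this says $(\Delta+n)(h-\tilde h)=0$, so $h-\tilde h$ is linear. From now on $m\ge2$.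

**Step 2: strict concavity of $\sigma_m^{1/m}$.** *The purpose is a pointwise inequality between $A$ and $\tilde A$.* What we need is Gårding's inequality for $\sigma_m$, with its equality case.

**Lemma 6.** Let $2\le m\le n$, $A$ positive definite and $B$ symmetric. Then $\sigma_m(A)\,D^2\sigma_m(A)(B,B)\le(1-\frac1m)(D\sigma_m(A)B)^2$, with equality if and only if $B$ is a multiple of $A$.

*Proof.* If $B$ is a multiple of $A$, equality holds by homogeneity.

*Vectors.* First let $\sigma_m$ be the elementary symmetric function on $\mathbb R^N$, $2\le m\le N$, $\lambda\in(0,\infty)^N$, $\beta\in\mathbb R^N$. For $\operatorname{Im}t>0$ the polynomial $s\mapsto\prod_i(s+\beta_i+t\lambda_i)$ has all its zeros in $\operatorname{Im}s<0$. By the Gauss–Lucas theorem so does its $(N-m)$-th derivative, whose value at $s=0$ is $(N-m)!\,\sigma_m(\beta+t\lambda)$. So $p(t)=\sigma_m(\beta+t\lambda)$ has no zeros in the upper half plane, and, being real, none in the lower. Its leading coefficient is $\sigma_m(\lambda)>0$, so $p(t)=\sigma_m(\lambda)\prod_{i=1}^m(t+r_i)$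 with real $r_i$. Comparing with the expansion $p(t)=t^m\sigma_m(\lambda)+t^{m-1}D\sigma_m(\lambda)\beta+\frac12t^{m-2}D^2\sigma_m(\lambda)(\beta,\beta)+\cdots$ gives
$$\sum_ir_i=\frac{D\sigma_m(\lambda)\beta}{\sigma_m(\lambda)},\qquad\Big(\sum_ir_i\Big)^2-\sum_ir_i^2=\frac{D^2\sigma_m(\lambda)(\beta,\beta)}{\sigma_m(\lambda)}.$$
Now $\sum r_i^2\ge\frac1m(\sum r_i)^2$ is the inequality. Equality forces all $r_i$ to be equal to some $r$, and then $\gamma=\beta-r\lambda$ satisfies $\sigma_m(\gamma+t\lambda)=\sigma_m(\lambda)t^m$, so $D\sigma_m(\lambda)\gamma=0$ and $D^2\sigma_m(\lambda)(\gamma,\gamma)=0$.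

We claim that these two equations imply $\gamma=0$, by induction on $m$. Let $q=D^2\sigma_m(\lambda)$ and $V=\{\gamma':D\sigma_m(\lambda)\gamma'=0\}$. By the inequality, $q\le0$ on $V$, so by the Cauchy–Schwarz inequality $q(\gamma,\cdot)=0$ on $V$. By Euler, $q(\gamma,\lambda)=(m-1)D\sigma_m(\lambda)\gamma=0$, and $\lambda\notin V$ because $D\sigma_m(\lambda)\lambda=m\sigma_m(\lambda)>0$. So $q(\gamma,\cdot)=0$ on $\mathbb R^N$.

- If $m=2$: $q(\gamma,e_i)=\sum_{j\ne i}\gamma_j=0$, so every $\gamma_i$ equals $S=\sum_j\gamma_j$. Then $S=NS$, so $S=0$ and $\gamma=0$.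
- If $m\ge3$: $\partial_i\sigma_m$ is $\sigma_{m-1}$ in the $N-1$ variables other than $\lambda_i$, and $D(\partial_i\sigma_m)(\lambda)\gamma=q(\gamma,e_i)=0$. The inequality for $\sigma_{m-1}$ gives $D^2(\partial_i\sigma_m)(\lambda)(\gamma,\gamma)\le0$. By Euler, $\sum_i\lambda_iD^2(\partial_i\sigma_m)(\lambda)(\gamma,\gamma)=(m-2)q(\gamma,\gamma)=0$, so each of these terms is $0$. By induction, $\gamma$ with its $i$-th entry deleted is $0$, for every $i$. So $\gamma=0$.

*Matrices.* By orthogonal invariance let $A=\operatorname{diag}(\lambda)$, and let $\beta$ be the diagonal of $B$. As $\sigma_m$ is the sum of the principal $m\times m$ minors, $D\sigma_m(A)B=D\sigma_m(\lambda)\beta$ and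
$$D^2\sigma_m(A)(B,B)=D^2\sigma_m(\lambda)(\beta,\beta)-\sum_{i\ne j}\sigma_{m-2}(\lambda|ij)B_{ij}^2,$$
where $\lambda|ij$ means that $\lambda_i,\lambda_j$ are deleted, and $\sigma_{m-2}(\lambda|ij)>0$. The inequality follows from the one for vectors. Equality forces $B$ to be diagonal with $\beta$ a multiple of $\lambda$, that is, $B$ is a multiple of $A$. $\square$

For $\phi=\sigma_m^{1/m}$ one computes
$$D^2\phi(A)(B,B)=\tfrac1m\sigma_m^{\frac1m-2}\big[\sigma_mD^2\sigma_m(A)(B,B)-(1-\tfrac1m)(D\sigma_m(A)B)^2\big],$$
so $\phi$ is concave on positive definite matrices. If $\tilde A$ is not a multiple of $A$, then $\tilde A-A$ is not a multiple of any point $A+s(\tilde A-A)$ of the segment between them, since $A$ and $\tilde A$ are linearly independent and the coefficients $(-1,1)$ and $(1-s,s)$ are not proportional. So $\phi$ is strictly concave along that segment. Concavity and Euler's identity $D\phi(A)A=\phi(A)$ give $\phi(\tilde A)\le\phi(A)+D\phi(A)(\tilde A-A)=D\phi(A)\tilde A$. Multiplying by $\sigma_m(A)^{1-1/m}$,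
$$\tfrac1m\sigma_m^{ij}(A)\tilde A_{ij}\ge\sigma_m(\tilde A)^{1/m}\sigma_m(A)^{1-1/m}=s,\tag{9}$$
with equality only if $\tilde A$ is a multiple of $A$, hence only if $\tilde A=A$ (as $\sigma_m(A)=\sigma_m(\tilde A)$).

**Step 3: integrate twice.** Translate both ovaloids so that $h,\tilde h>0$. By (2) with $f=\tilde h$ and by (9),
$$\int\tilde h\,s=\tfrac1m\int h\,\sigma_m^{ij}(A)\tilde A_{ij}\ge\int h\,s .$$
Exchanging roles, $\int h\,s\ge\int\tilde h\,s$. So equality holds throughout. Since $h>0$, equality holds in (9) at every point, and $\tilde A\equiv A$. Hence $u=\tilde h-h$ satisfies $\nabla^2u+ug=0$. Taking the trace, $(\Delta+n)u=0$, so $u$ is linear and $\Sigma,\tilde\Sigma$ are translates. This proves the case $k=n$.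

## 11. The quotients with $k<n$: the flexible half of Theorem 3

Put $p=n-k$ and $m=n-l$, so $1\le p<m\le n$. Since $\sigma_k(A^{-1})=\sigma_{n-k}(A)/\sigma_n(A)$, comparing values of $Q$ is the same as comparing values of
$$F(A)=\log\frac{\sigma_k(A^{-1})}{\sigma_l(A^{-1})}=\log\sigma_p(A)-\log\sigma_m(A).$$
The plan is that of Section 8, with the curl of $a^{-1}\operatorname{div}a$ computed to second order at the sphere.

**Step 1: third-order expansion of $F$.** For symmetric $B$ write $b=\operatorname{tr}B$, $q=\operatorname{tr}B^2$, $\tau=\operatorname{tr}B^3$. Suppose that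
$$F(I+B)=F(I)+c\Big[b+\tfrac12(\alpha q+\beta b^2)+\tfrac{\gamma_1}3\tau+\tfrac{\gamma_2}2bq+\gamma_3b^3\Big]+O(|B|^4),\qquad c\ne0;\tag{10}$$
Step 3 gives the coefficients. The gradients of $b,q,b^2,\tau,bq,b^3$ are $I$, $2B$, $2bI$, $3B^2$, $qI+2bB$, $3b^2I$. So for $a=c^{-1}DF$ at $I+B$
$$a=I+\alpha B+\beta bI+\gamma_1B^2+\gamma_2bB+\big(\tfrac{\gamma_2}2q+3\gamma_3b^2\big)I+O(|B|^3).\tag{11}$$
In particular $DF(I)=cI$ with $c\ne0$, so $F$ is in the class of Section 4, and Lemmas 1, 2, 4, 5 and statement (6) apply, with an $\eta$ depending on $F$.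

**Step 2: the field $a^{-1}\operatorname{div}a$ near the sphere.** Let $h=1+\varepsilon w$ with $w=w_2+w_3$ as in Section 8, and now let $B=\nabla^2w+wg$, $A=I+\varepsilon B$. The tensor $B$ satisfies the Codazzi identity (Section 3, Step 1), so
$$\operatorname{div}B=\nabla b,\qquad\nabla_i(B_{ik}B_{kj})=b_kB_{kj}+B_{ik}B_{ik;j},\ \text{ i.e. }\ \operatorname{div}B^2=B\nabla b+\tfrac12\nabla q,$$
and $\operatorname{div}(bB)=B\nabla b+b\nabla b$. By (11),
$$\operatorname{div}a=\varepsilon(\alpha+\beta)\nabla b+\varepsilon^2\big[(\gamma_1+\gamma_2)B\nabla b+\text{gradient}\big]+O(\varepsilon^3).$$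
Since $a^{-1}=I-\varepsilon(\alpha B+\beta bI)+O(\varepsilon^2)$ and $b\nabla b=\frac12\nabla b^2$,
$$a^{-1}\operatorname{div}a=\text{gradient}+\varepsilon^2\varkappa\,B\nabla b+O(\varepsilon^3),\qquad\varkappa=\gamma_1+\gamma_2-\alpha(\alpha+\beta),\tag{12}$$
with remainders $O(\varepsilon^3)$ in every $C^j$.

Suppose (ii) held for a sequence of values $\varepsilon\ne0$ tending to $0$. By (6) the left side of (12) would be a gradient along it. Take the curl of (12), divide by $\varepsilon^2$ and let $\varepsilon\to0$: the curl of $\varkappa B\nabla b$ would vanish. In $\nabla_k(B_{ij}b_j)=B_{ij;k}b_j+B_{ij}b_{jk}$ the first term is symmetric in $i,k$, so this says $\varkappa[B,\nabla^2b]=0$. But $[B,\nabla^2b]\ne0$ at $e_{n+1}$ by (8). So as soon as $\varkappa\ne0$, (ii) fails for all small $\varepsilon\ne0$.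

**Step 3: computing $\varkappa$.** Counting principal minors,
$$\sigma_p(I+B)\Big/\tbinom np=1+\theta_1\sigma_1(B)+\theta_2\sigma_2(B)+\theta_3\sigma_3(B)+\cdots,$$
$$\theta_1=\frac pn,\qquad\theta_2=\frac{p(p-1)}{n(n-1)},\qquad\theta_3=\frac{p(p-1)(p-2)}{n(n-1)(n-2)},$$
because the coefficient of $\sigma_j(B)$ is $\binom{n-j}{p-j}/\binom np$. (For $n=2$, $\sigma_3\equiv0$ and we put $\theta_3=0$.) Insert $\sigma_2=\frac12(b^2-q)$ and $\sigma_3=\frac16(b^3-3bq+2\tau)$ into $\log(1+y)=y-\frac12y^2+\frac13y^3-\cdots$. The coefficients in $\log\sigma_p(I+B)$ are: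

- $b$: $\theta_1$;
- $q$: $-\frac12\theta_2$;
- $b^2$: $\frac12(\theta_2-\theta_1^2)$;
- $\tau$: $\frac13\theta_3$;
- $bq$: $\frac12(\theta_1\theta_2-\theta_3)$, where $-\frac12\theta_3$ comes from $\sigma_3$ and $\frac12\theta_1\theta_2$ from $-\frac12y^2\ni-\theta_1\theta_2\,b\,\sigma_2$.

The coefficient of $b^3$ is not needed. Let $D$ denote the value at $p$ minus the value at $m$. Comparing with (10), $c=D\theta_1=\frac{p-m}n\ne0$ and
$$c\,\alpha=-D\theta_2,\qquad c(\alpha+\beta)=-D\theta_1^2,\qquad c(\gamma_1+\gamma_2)=D\theta_3+D(\theta_1\theta_2-\theta_3)=D(\theta_1\theta_2).$$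
The differences factor:
$$D\theta_2=\frac{(p-m)(p+m-1)}{n(n-1)},\quad D\theta_1^2=\frac{(p-m)(p+m)}{n^2},\quad D(\theta_1\theta_2)=\frac{(p-m)(p^2+pm+m^2-p-m)}{n^2(n-1)}.$$
Dividing by $c$,
$$\alpha=-\frac{p+m-1}{n-1},\qquad\alpha+\beta=-\frac{p+m}n,\qquad\gamma_1+\gamma_2=\frac{p^2+pm+m^2-p-m}{n(n-1)},$$
and therefore
$$\varkappa=\frac{p^2+pm+m^2-(p+m)-(p+m)(p+m-1)}{n(n-1)}=-\frac{pm}{n(n-1)}=-\frac{(n-k)(n-l)}{n(n-1)}\ne0 .$$

**Step 4: conclusion.** For every small $\varepsilon\ne0$ alternative (ii) fails, so (i) holds by Lemma 4. Lemma 5 gives an ovaloid $\Sigma$ with $\log Q=\log\tilde Q+tg_t$. So $Q\ge\tilde Q$, $Q\not\equiv\tilde Q$, and $\operatorname{supp}(Q-\tilde Q)$ is compact in an open hemisphere. Since translations preserve $Q(\nu)$, $\Sigma$ and $\tilde\Sigma$ are not translates. Together with Section 10 this proves Theorem 3, and the case $l=0$ is its last sentence. $\blacksquare$
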